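# The undirected repetition threshold equals $\frac{k-1}{k-2}$

## 1. The value suggested by letters and pairs

Write an infinite word over $k$ letters so that no block comes back too soon, where a block counts as coming back also if it is read backwards. How soon must some block come back? A reasonable first guess is that the shortest blocks decide: compute what one-letter and two-letter blocks force, and hope that longer blocks force nothing more. We shall see that letters and pairs lead to the number $\frac{k-1}{k-2}$. Let us make this precise and test it.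

For a word $x=a_1a_2\cdots a_n$ let $\overline{x}=a_n\cdots a_2a_1$ be its reversal.

**Definition (undirected power).** For a rational number $r$ with $1<r\le 2$, an *undirected $r$-power* is a word $xyx'$ with $x$ nonempty, $x'\in\{x,\overline x\}$, and $|xyx'|/|xy|=r$.

If $|x|=\ell$ and $|xy|=p$, then $r=1+\ell/p$, and $r\le2$ says $\ell\le p$. Here $p$ is the distance from the start of $x$ to the start of $x'$. For example, $abcab$ is an undirected $\frac53$-power with $x=x'=ab$, $y=c$. The word $abcba$ is one too, with $x=ab$, $x'=ba$. Read with $x=x'=a$, $y=bcb$, the same word $abcba$ is also an undirected $\frac54$-power.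

**Definition (avoidability and threshold).** Undirected $r$-powers are *avoidable on $k$ letters* if some infinite word over a $k$-letter alphabet has no factor that is an undirected $r'$-power with $r\le r'\le2$. The *undirected repetition threshold* $\mathrm{URT}(k)$ is the infimum of all $r$ such that undirected $r$-powers are avoidable on $k$ letters.

If $r$ is avoidable and $r<s\le 2$, then $s$ is avoidable, by the same word. So the avoidable $r$ form an upward closed set.

The problem comes from James D. Currie and Lucas Mol, "The undirected repetition threshold and undirected pattern avoidance", arXiv:2006.07474 (2020), with these known facts: $\mathrm{URT}(3)=\frac74$; $\mathrm{URT}(k)\ge\frac{k-1}{k-2}$ for all $k\ge4$; and $\mathrm{URT}(k)=\frac{k-1}{k-2}$ for $k\in\{4,5,\dots,21\}$. The conjecture to decide is that $\mathrm{URT}(k)=\frac{k-1}{k-2}$ for all $k\ge4$.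

**Test, $k=4$.** The guess is $\frac32$. Suppose an infinite word on $\{1,2,3,4\}$ avoids all exponents in $[\frac32,2]$. A letter repeated at distance $1$ or $2$ gives exponent $2$ or $\frac32$, so any three consecutive letters are distinct. A pair coming back, forwards or backwards, at distance $3$ or $4$ gives $\frac53$ or $\frac64=\frac32$, so this is forbidden too. Could a letter recur at distance $3$, say in $y\,1231$? We have $y\notin\{1,2\}$, and $y=3$ would make $31$ come back at distance $3$. So $y=4$, and the factor is $41231$. The next letter is not $3$ or $1$. If it is $2$, then $12$ comes back at distance $3$. If it is $4$, then $41$ comes back as $14$ at distance $4$. So, apart from the first letter of the word, no letter recurs at distance $3$. Then any four consecutive letters are distinct, the word is eventually $1234\,1234\cdots$ up to renaming, and $123412$ has exponent $\frac64=\frac32$. Contradiction: exponent $\frac32$ is not avoidable on four letters.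

**Test, $k=5$.** The guess is $\frac43$. Four consecutive letters are distinct; pairs at distance $4$ and $5$ give $\frac64$ and $\frac75$, both at least $\frac43$. In $y\,12341$ we get $y=5$. After $512341$ the next letter is $2$ or $5$. If it is $2$, the pair $12$ comes back at distance $4$; if it is $5$, the pair $51$ comes back as $15$ at distance $5$. The same contradiction follows.

**Test, $k=3$.** The formula gives $2$, but the true value is $\frac74$. The pair argument uses that a pair at distance $k$ is forbidden, that is, $\frac{k+2}{k}\ge\frac{k-1}{k-2}$. This is equivalent to $k^2-4\ge k^2-k$, so to $k\ge4$. For $k=3$ it reads $\frac53\ge2$, which is false. So the guess has to start at $k=4$.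

What we prove is the following.

**Theorem 1.** For every $k\ge21$ there is an infinite word over $k$ letters containing no undirected $r$-power with $\frac{k-1}{k-2}<r\le2$. Hence $\mathrm{URT}(k)\le\frac{k-1}{k-2}$ for $k\ge21$.

Together with the known facts quoted above, Theorem 1 proves the conjecture: $\mathrm{URT}(k)=\frac{k-1}{k-2}$ for all $k\ge4$.

**Theorem 2.** (a) For every $k\ge4$ and rational $1<r\le2$, undirected $r$-powers are avoidable on $k$ letters if and only if $r>\frac{k-1}{k-2}$. So the infimum is never attained.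
(b) For $k\ge24$, the number of words of length $N$ over $k$ letters containing no undirected $r$-power with $r>\frac{k-1}{k-2}$ is at least $2^{cN-1}$ for a constant $c=c(k)>0$.

## 2. Exponent $\frac{k-1}{k-2}$ cannot be avoided

**The purpose of this step** is to run the test above for every $k\ge4$. It gives the "only if" half of Theorem 2(a), and with it a proof of the lower bound.

Suppose an infinite word $w=w_0w_1w_2\cdots$ over $k\ge4$ letters avoids all undirected $r'$-powers with $\frac{k-1}{k-2}\le r'\le2$.

A letter repeated at distance $d\le k-2$ gives exponent $\frac{d+1}{d}\ge\frac{k-1}{k-2}$. So any $k-1$ consecutive letters are distinct. A two-letter $x$ with $|xy|=k-1$ or $|xy|=k$ gives $\frac{k+1}{k-1}$ or $\frac{k+2}{k}$. Both are at most $2$. The first is at least $\frac{k-1}{k-2}$ because $(k+1)(k-2)=k^2-k-2\ge k^2-2k+1$ for $k\ge3$; the second because $(k+2)(k-2)=k^2-4\ge k(k-1)$ for $k\ge4$. So both are forbidden.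

Suppose $w_i=w_{i-k+1}$ for some $i\ge k$. If $w_{i-1}=w_{i-k}$, then $w_{i-k}w_{i-k+1}=w_{i-1}w_i$ with $|xy|=k-1$, which is forbidden. So $w_{i-k},\dots,w_{i-1}$ are $k$ distinct letters, hence the whole alphabet. Since $k-1$ consecutive letters are distinct, $w_{i+1}\notin\{w_{i-k+3},\dots,w_{i-1}\}$ and $w_{i+1}\ne w_i=w_{i-k+1}$. Only $w_{i-k+2}$ and $w_{i-k}$ remain.

* If $w_{i+1}=w_{i-k+2}$, then $w_{i-k+1}w_{i-k+2}=w_iw_{i+1}$ with $|xy|=k-1$, forbidden.
* If $w_{i+1}=w_{i-k}$, then $w_iw_{i+1}$ is the reversal of $w_{i-k}w_{i-k+1}$ with $|xy|=k$, forbidden.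

So $w_i\ne w_{i-k+1}$ for all $i\ge k$. Hence any $k$ consecutive letters from position $1$ on are distinct, so for $i\ge k+1$ both $w_{i-k},\dots,w_{i-1}$ and $w_{i-k+1},\dots,w_i$ exhaust the alphabet, and $w_i=w_{i-k}$. Then $w_{i-k}w_{i-k+1}=w_iw_{i+1}$ with $|xy|=k$, a contradiction. $\blacksquare$

**The other half of (a), given the conjecture.** The set of avoidable $r$ is upward closed, and its infimum is $\frac{k-1}{k-2}$ for every $k\ge4$. So every rational $r$ with $\frac{k-1}{k-2}<r\le 2$ is avoidable, and by the argument above no $r\le\frac{k-1}{k-2}$ is. Thus Theorem 2(a) follows once Theorem 1 is proved.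

## 3. A periodic frame, and what a cyclic filling lacks

From now on $k\ge21$ and $n=k-2\ge19$. Since $\frac{k-1}{k-2}=1+\frac1n$, the goal is an infinite word on $n+2$ letters such that for every factor $xyx'$ as above, with $|x|=\ell$ and $|xy|=p$,
$$p\ge n\ell. \tag{1}$$

A single letter may recur at distance exactly $n$. This suggests a rigid frame: cut the positions into columns modulo $n$, and on some columns $c$ (the $A$-columns) always write the same private letter $a_c$. If a repetition $x'=x$ meets an $A$-position, its $p$ is a multiple of $n$. And the cyclic order of the $a_c$ makes it hard for a reversal to meet two of them. The remaining columns ($B$-columns) carry the other letters.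

**The frame.** Let $\sigma\in\{1,2,3,4\}$ with $\sigma\equiv2-n\pmod4$, and
$$t=\frac{n-\sigma}2,\qquad M=\frac{n+\sigma}2,\qquad P=\frac{M+1}2 .$$
Since $n+\sigma\equiv2\pmod4$, $M$ is an odd integer, and $n=t+M$, $M=t+\sigma$. For $n=19,20,21$ we get $\sigma=3,2,1$, so $M=11$ and $t=8,9,10$. For $n\ge22$ we have $n+\sigma\ge23$, hence $n+\sigma\ge26$ and $M\ge13$, while $n-\sigma\ge18$ gives $t\ge9$. So always $M\ge11$, $P\ge6$, $t\ge8$. Also $t\ge2\sigma$, that is, $n\ge5\sigma$: for $\sigma\le3$ because $n\ge19$, and $\sigma=4$ occurs only for $n\ge22$.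

Take a cyclic word of $t$ blocks: blocks number $1,3,\dots,2\sigma-1$ are $BBA$, the others are $BA$. Since $t\ge2\sigma$, block $t$ is a $BA$, so no two $BBA$ blocks are cyclically adjacent. The length is $2t+\sigma=n$, with $t$ letters $A$ and $t+\sigma=M$ letters $B$. Index the columns by $\mathbb Z/n$ so that column $0$ is the second $B$ of block $1$. Then columns $n-1$ and $0$ are $B$ and column $1$ is $A$. Cyclically:

* (F1) there is no factor $AA$, since every block begins with $B$;
* (F2) there is no factor $BBB$;
* (F3) there is no factor $BBABB$, since it would need two adjacent $BBA$ blocks.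

Position $i\ge0$ is an $A$- or $B$-position according to column $i\bmod n$. Let $\mathrm{pos}(0)=0<\mathrm{pos}(1)<\cdots$ be the $B$-positions; we call $J$ the *index* of $\mathrm{pos}(J)$. Then
$$\mathrm{pos}(J+M)=\mathrm{pos}(J)+n. \tag{2}$$
By (F1), any $N$ consecutive positions contain at least $\lfloor N/2\rfloor$ $B$-positions, and their indices are consecutive.

**Example, $k=21$.** Here $n=19$, $\sigma=3$, $t=8$, $M=11$, $P=6$. The blocks are $BBA\;BA\;BBA\;BA\;BBA\;BA\;BA\;BA$. The $B$-columns are $0,2,4,5,7,9,10,12,14,16,18$ and the $A$-columns are $1,3,6,8,11,13,15,17$.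

**Letter count.** The $t$ $A$-columns use $t$ letters. This leaves $k-t=M+2$ letters for the $M$ $B$-columns.

**The first filling one tries.** Write the $M+2$ remaining letters cyclically along the $B$-positions: the letter at $\mathrm{pos}(J)$ depends on $J\bmod (M+2)$. Then equal $B$-letters have index distance at least $M+2$, so position distance more than $n$, which is good. But the shift by $(M+2)n$ positions preserves columns and, by (2), shifts indices by $(M+2)M$, a multiple of $M+2$. So the word is periodic with period $(M+2)n$ and contains squares. We shall see at the end of Section 5 that this is the only failure: every case of the proof goes through for the cyclic filling, except the one about shifts by multiples of $(M+2)n$.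

## 4. Swapping pairs of neighboring slots at safe moments

The cyclic filling must be disturbed to destroy the long periods. The gentlest disturbance is to group the letters in pairs and sometimes exchange the two letters of a pair.

**Where careless swaps fail.** Suppose a pair is written $uv$ at indices $J-1,J$ in one round, and $vu$ at indices $J+M+1,J+M+2$ in the next. Put $J'=J+M+1$. Then $v$ stands at both $J$ and $J'$, at index distance $M+1$. Suppose that the position $\alpha'=\mathrm{pos}(J')-1$ is an $A$-position. By (F1), $\mathrm{pos}(J'-1)=\alpha'-1$. By (2), $\mathrm{pos}(J)=\alpha'-1-n$. So with $a$ the letter at $\alpha'$, and hence at $\alpha'-n$, the word contains $va$ at position $\alpha'-1-n$ and $av$ at position $\alpha'$. This is a reversal with $\ell=2$ and $p=n+1<2n$, violating (1). So an exchange must take place only where $\mathrm{pos}(J')$ is preceded by a $B$. We arrange that it always happens with $\mathrm{pos}(J')$ in column $0$.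

**The word.** The letters are: $a_c$ for each $A$-column $c$; $x_j^0,x_j^1$ for $0\le j<P$; and $z$. In total $t+2P+1=t+M+2=k$.

If $i$ is an $A$-position, put $w_i=a_{i\bmod n}$. For a $B$-position $\mathrm{pos}(J)$ write
$$J=\tau(M+2)+f,\qquad 0\le f\le 2P=M+1,$$
and call $\tau$ the *lap* and $f$ the *slot*. If $f=2P$, the letter is $z$. If $f=2j+\varepsilon$ with $0\le j<P$ and $\varepsilon\in\{0,1\}$ (slot in *pair* $j$), the letter is $x_j^{\varepsilon+o_j(\tau)\bmod2}$, where
$$o_j(\tau)=O_j\!\left(\left\lfloor\frac{\tau+j}{M}\right\rfloor\right),\qquad O_j(v)=v+D_j(v)\bmod2, \tag{3}$$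
with functions $D_j:\mathbb N\to\{0,1\}$ (here $0\in\mathbb N$) to be chosen in Sections 6 and 7. Write $b_J=w_{\mathrm{pos}(J)}$.

So pair $j$ may be exchanged only between laps $\tau$ and $\tau+1$ with $M\mid\tau+1+j$, once in $M$ laps. The next facts hold for any choice of the $D_j$.

**(B1)** *If $b_J=b_{J'}$ with $J<J'$, then $J'-J=q(M+2)+\delta$ with $q\ge1$ and $\delta\in\{-1,0,1\}$. The pair $(q,\delta)$ is determined by $J'-J$. If $\delta=1$, then $J$ has an even slot $\le2P-2$. If $\delta=-1$, then $J$ has an odd slot and $J'$ an even slot $\le2P-2$.*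

Proof. In each lap every one of the $M+2$ letters occurs exactly once: $z$ in slot $2P$, and $x_j^0,x_j^1$ in the slots $2j,2j+1$ in some order. So $J$ and $J'$ are in different laps; let $q\ge1$ be the lap difference and $\delta$ the slot difference. If $\delta\ne0$, the two slots are $2j$ and $2j+1$, in increasing order if $\delta=1$ and decreasing order if $\delta=-1$, and $2j\le2P-2$. Since $M+2>2$, a number has at most one expression $q(M+2)+\delta$.

**(B2)** *If $b_J=b_{J'}$ and $J'-J=M+1$, then $\mathrm{pos}(J')\equiv0\pmod n$.*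

Proof. Here $q=1$, $\delta=-1$. So $J$ is slot $2j+1$ of some lap $\tau$ and $J'$ is slot $2j$ of lap $\tau+1$. Equality of letters says $1+o_j(\tau)\equiv o_j(\tau+1)\pmod2$, so $o_j(\tau)\ne o_j(\tau+1)$. By (3), $\lfloor(\tau+j)/M\rfloor\ne\lfloor(\tau+1+j)/M\rfloor$, hence $M\mid\tau+1+j$. Now
$$J'=(\tau+1)(M+2)+2j\equiv2(\tau+1+j)\equiv0\pmod M,$$
and $\mathrm{pos}(J')\equiv\mathrm{pos}(0)=0\pmod n$ by (2). This computation is the reason for the $+j$ in (3).

**(B3)** *If $b_J=b_{J+d}$ and $b_{J+1}=b_{J+1+d}$ with $d>0$, then $d=q(M+2)$ for some $q\ge1$.*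

Proof. By (B1), $d$ determines a common $\delta$. If $\delta=1$, both $J$ and $J+1$ have even slots; but $J$ has an even slot $f\le2P-2$, so $J+1$ has the odd slot $f+1$. If $\delta=-1$, both have odd slots; but $J$ has an odd slot $f\le 2P-1$, so $J+1$ has the even slot $f+1\le2P$. Both are impossible, so $\delta=0$.

**Example, $k=21$.** Suppose $D_5(0)=D_5(1)=0$ (true for the choice made in Section 7). Then $o_5(5)=O_5(0)=0$ and $o_5(6)=O_5(1)=1$. Lap $5$, slot $11$ is $J=5\cdot13+11=76$, with letter $x_5^1$. Lap $6$, slot $10$ is $J'=6\cdot13+10=88$, with letter $x_5^{0+1}=x_5^1$. Indeed $J'-J=12=M+1$, and $J'=8\cdot11$ gives $\mathrm{pos}(88)=8\cdot19=152\equiv0\pmod{19}$, while $\mathrm{pos}(76)=6\cdot19+\mathrm{pos}(10)=114+18=132$. The position before $152$ lies in column $18$, a $B$-column.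

## 5. All repetitions are sparse, given one mismatch property

The $D_j$ will be chosen so that the following holds.

> **(∗)** For every $q\ge1$ and every block of $q(M+2)+1$ consecutive positions there is a $B$-position $\mathrm{pos}(J)$ in the block with $b_J\ne b_{J+q(M+2)M}$.

**Proposition 3.** If (∗) holds, then every factor $xyx'$ of $w$ with $|x|=\ell\ge1$, $x'\in\{x,\overline x\}$ and $p=|xy|\ge\ell$ satisfies $p\ge n\ell$. In particular $w$ proves Theorem 1 for this $k$.

The last sentence holds because then $1+\ell/p\le1+\frac1n=\frac{k-1}{k-2}$. Let $x$ start at $i$ and $x'$ at $i'=i+p$. **Suppose $p<n\ell$**; we derive a contradiction in each case. $A$-letters and $B$-letters are different, so $x$ and $x'$ show the same types of positions, in the same or reversed order.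

**Step 1: single letters, $\ell=1$.** Equal $a$-letters are at distance a positive multiple of $n$, so $p\ge n$. For equal $B$-letters, $J'-J\ge M+1$ by (B1), so $p>n$ by (2). Contradiction.

**Step 2: $\ell\ge2$, $x'=x$, no $A$-position in $x$.** This step uses (F3). By (F2), $\ell=2$, so $x=b_Jb_{J+1}$ and $x'=b_{J'}b_{J'+1}$, each at adjacent positions. By (B3), $J'-J=q(M+2)$. Since $p<2n$, $J'-J<2M$ by (2), so $q=1$. Now $\mathrm{pos}(J+1)=\mathrm{pos}(J)+1$ and $\mathrm{pos}(J+M+3)=\mathrm{pos}(J+M+2)+1$. Shifting the latter by $n$, $\mathrm{pos}(J+3)=\mathrm{pos}(J+2)+1$. By (F2), $\mathrm{pos}(J+2)\ne\mathrm{pos}(J+1)+1$, and by (F1) there is exactly one $A$ between them. So the columns show $BBABB$, contradicting (F3).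

**Step 3: $\ell\ge2$, $x'=x$, some $A$-position in $x$.** This is the step that needs (∗). The repeated letter $a_c$ gives $p=sn$ with $1\le s<\ell$. By (F1), $x$ contains a $B$-position. For each $B$-position $\mathrm{pos}(J)$ in $x$ we have $\mathrm{pos}(J)+sn=\mathrm{pos}(J+sM)$, so $b_J=b_{J+sM}$, and by (B1) $sM=q(M+2)+\delta$, that is,
$$(s-q)M=2q+\delta\ge1. \tag{4}$$
Hence $s\ge q+1$ and $2q+1\ge M\ge11$, so $q\ge5$, $s\ge6$, $\ell\ge7$. So $x$ contains at least three $B$-positions with consecutive indices, and (B3) gives $\delta=0$. Now (4) reads $(s-q)M=2q$. Since $M$ is odd, $M\mid q$; write $q=mM$ with $m\ge1$. Then $s-q=2m$ and $s=m(M+2)$, so $\ell\ge s+1=m(M+2)+1$. Yet $b_J=b_{J+m(M+2)M}$ for all $B$-positions in $x$, in particular for those among its first $m(M+2)+1$ positions. This contradicts (∗) with $m$ in place of $q$.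

In the remaining steps $\ell\ge2$ and $x'=\overline x$, so $w_{i+g}=w_{i'+\ell-1-g}$ for $0\le g<\ell$.

**Step 4: reversal, no $A$-position in $x$.** By (F2), $\ell=2$: $x=b_Jb_{J+1}$, $x'=b_{J'}b_{J'+1}$ at adjacent positions, $b_{J'}=b_{J+1}$, $b_{J'+1}=b_J$, and $J'\ge J+2$ since $p\ge2$. By (B1), $J'-J-1=q(M+2)+\delta$ and $J'-J+1=q'(M+2)+\delta'$. Subtracting,
$$2=(q'-q)(M+2)+\delta'-\delta .$$
Since $|\delta'-\delta|\le2$ and $M+2\ge13$, we get $q'=q$, so $\delta=-1$, $\delta'=1$. Then $J'-J=q(M+2)$, and $p<2n$ gives $J'-J<2M$, so $q=1$. Thus $J'-(J+1)=M+1$, and (B2) gives $\mathrm{pos}(J')\equiv0\pmod n$. So $\mathrm{pos}(J')+1$ is in column $1$, an $A$-column, although it is the second position of $x'$. Contradiction.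

**Step 5: reversal, at least two $A$-positions in $x$.** Take two consecutive ones, in columns $c$ and then $c^+$; here $c^+$ is the cyclic successor of $c$ among the $A$-columns. In $x'$ the letters $a_{c^+}$, $a_c$ occur in this order at consecutive $A$-positions. So $c$ is also the successor of $c^+$. On a cycle of $t$ columns this forces $t\le2$, contradicting $t\ge8$.

**Step 6: reversal, exactly one $A$-position in $x$.** By (F2) and (F3), $x$ is at most two $B$'s, an $A$, at most two $B$'s, and not both runs have length two. So $\ell\le4$. Let the $A$-position be $\alpha=i+g$, with mirror position $\alpha'=i'+\ell-1-g$. Then $w_{\alpha'}=w_\alpha$, so $\alpha'-\alpha=sn$. Since $\alpha'-\alpha=p+\ell-1-2g\ge p-\ell+1>0$, we have $s\ge1$. Also $sn\le p+\ell-1<n\ell+3$ and $n\ge19$, so $s\le\ell\le4$. Now look at a neighbor of $\alpha$.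

* (i) If $g\ge1$, then $\alpha-1$ is a $B$-position in $x$ with mirror position $\alpha'+1$. Put $\alpha-1=\mathrm{pos}(J)$. Then $\alpha'-1=\mathrm{pos}(J+sM)$, and since $\alpha'$ is an $A$-position, $\alpha'+1=\mathrm{pos}(J+sM+1)$.
* (ii) If $g=0$, then $\alpha+1$ is a $B$-position in $x$ with mirror position $\alpha'-1$. Put $\alpha+1=\mathrm{pos}(J)$. Then $\alpha'+1=\mathrm{pos}(J+sM)$, so $\alpha'-1=\mathrm{pos}(J+sM-1)$.

In both cases (B1) gives $sM+\epsilon=q(M+2)+\delta$ with $\epsilon=1$ in (i), $\epsilon=-1$ in (ii), so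
$$(s-q)M=2q+\delta-\epsilon. \tag{5}$$
If $q<s$, then $q\le3$, and the right side is at most $8<M$, while the left side is at least $M$. If $q>s$, the left side is at most $-M$, while the right side is at least $2q-2\ge0$. Both are impossible. If $q=s$, then $2q=\epsilon-\delta\le2$, so $q=1$, $\epsilon=1$, $\delta=-1$. This is case (i) with equal letters at index distance $M+1$. By (B2), $\alpha'+1\equiv0\pmod n$, so $\alpha'$ is in column $n-1$, a $B$-column. Contradiction. $\blacksquare$

For the cyclic filling ($o_j$ constant), (B1)–(B3) hold with $\delta=0$ always, so Steps 1, 2, 4, 5, 6 apply to it. Only Step 3 fails, because (∗) is false there. It remains to choose the $D_j$.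

## 6. Binary digits that see every shift: $M\ge13$

**Notation.** $\nu_2$ is the $2$-adic valuation, $\nu_2(0)=\infty$, and $\mathrm{bit}_e(v)$ is the coefficient of $2^e$ in the binary expansion of $v\ge0$. For instance $\nu_2(12)=2$ and $\mathrm{bit}_2(5)=1$, $\mathrm{bit}_2(17)=0$. Sums of bits are mod $2$. A function *flips at $v$* (for the shift $q$) if it takes different values at $v$ and $v+q$. We use two elementary facts.

* (V1) If $\nu_2(q)=e$, then $\mathrm{bit}_e$ flips at every $v$, and $\mathrm{bit}_f(v+q)=\mathrm{bit}_f(v)$ for $f<e$. Indeed $q\equiv2^e\pmod{2^{e+1}}$, so adding $q$ keeps $v\bmod2^e$ and changes $v\bmod2^{e+1}$ by $2^e$.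
* (V2) Any $2^{m+1}$ consecutive integers contain one with $\nu_2=m$, namely one congruent to $2^m$ modulo $2^{m+1}$.

**Step 7: (∗) in terms of $O_j$.** The aim is to remove positions from the question. If $\mathrm{pos}(J)$ has lap $\tau$ and a slot in pair $j$, put $v=\lfloor(\tau+j)/M\rfloor$. The index $J+q(M+2)M$ has the same slot and lap $\tau+qM$, and $\lfloor(\tau+qM+j)/M\rfloor=v+q$. So
$$b_J\ne b_{J+q(M+2)M}\iff O_j(v)\ne O_j(v+q). \tag{6}$$
We must find such a slot in every block of $q(M+2)+1$ positions. Recall $O_j(v)=v+D_j(v)$. For odd $q$, $O_j$ flips exactly where $D_j$ does not; for even $q$, exactly where $D_j$ does.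

**Step 8: odd $q$.** Let $h=\lfloor P/2\rfloor$. Since $P\ge6$, the numbers $0,h,h+1$ are distinct and at most $P-1$. In all cases put
$$D_0=0,\qquad D_h(v)=\mathrm{bit}_3(v),\qquad D_{h+1}(v)=\mathrm{bit}_2(v+2). \tag{7}$$

*$q\ge3$ odd.* The block has at least $3(M+2)+1=3M+7$ positions, an even number, hence at least $\frac{3M+7}2\ge M+2$ consecutive $B$-indices. It contains a slot $0$, and there $O_0(v)=v\bmod2\ne O_0(v+q)$.

*$q=1$.* Now the block may miss pair $0$, which is why two middle pairs are prepared. It has $M+3$ positions, hence at least $\frac{M+3}2=P+1$ consecutive $B$-indices. If one of them has slot $0$ or $1$, pair $0$ gives a mismatch. Otherwise $P+1$ of them are slots $s,\dots,s+P$ of one lap $\tau$, with $s\ge2$ and $s+P\le2P$. Since $2\le s\le P$, they include slots $P$ and $P+2$, and $P+2\le2P-1$. These slots belong to pairs $h$ and $h+1$. Put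
$$v=\left\lfloor\frac{\tau+h}M\right\rfloor,\qquad v'=\left\lfloor\frac{\tau+h+1}M\right\rfloor\in\{v,v+1\}.$$
If $D_h(v+1)=D_h(v)$, pair $h$ gives a mismatch. Otherwise $\mathrm{bit}_3$ changes from $v$ to $v+1$, so $v\equiv7\pmod8$, and $v'\equiv3$ or $0\pmod4$. But $D_{h+1}$ changes from $v'$ to $v'+1$ only if $v'+2\equiv3$, that is, $v'\equiv1\pmod4$. So $D_{h+1}(v'+1)=D_{h+1}(v')$ and pair $h+1$ gives a mismatch. (With $\mathrm{bit}_2(v)$ in place of $\mathrm{bit}_2(v+2)$, the change would be at $v'\equiv3\pmod 4$, and for $v'=v\equiv7\pmod8$ both pairs would match.)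

**Step 9: what an even $q$ asks for.** Let $q$ be even, $\lambda=q/2$, and $e=\nu_2(q)\ge1$; then $\lambda\ge2^{e-1}$. The block has $2\lambda(M+2)+1$ positions, hence at least $\lambda(M+2)$ consecutive $B$-indices; take $\lambda(M+2)$ of them, starting at $\tau_0(M+2)+f_0$ with $0\le f_0\le M+1$. For each $j$, slot $2j$ occurs there in exactly $\lambda$ consecutive laps, starting with
$$\tau_j=\tau_0\ \text{ if }2j\ge f_0,\qquad \tau_j=\tau_0+1\ \text{ otherwise}. \tag{8}$$
Let $I_j=[\tau_j+j,\ \tau_j+j+\lambda-1]$ (integers) and $V_j=\{\lfloor u/M\rfloor:u\in I_j\}$. Then $V_j$ is a set of at least $\lceil\lambda/M\rceil$ consecutive integers, since each value is taken by at most $M$ integers $u$. By (6), we need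
$$\text{some } j \text{ and some } v\in V_j \text{ with } D_j(v)\ne D_j(v+q). \tag{9}$$

The direct way to get (9) is one pair with $D_j=\mathrm{bit}_e$ for every $e$, by (V1). But there are only $P$ pairs and infinitely many $e$. What helps is that for large $e$ the set $V_j$ is long, so $D_j$ needs to flip at only one place in a long interval. So one function can serve many $e$: let the value at $v$ be a digit whose position depends on $\nu_2(v)$.

How fast may the position grow? Let $L=\lfloor\log_2M\rfloor$ and $e=L+2+i$ with $i\ge0$. Since $\lambda\ge2^{L+1+i}$ and $M<2^{L+1}$, we have $\lambda/M>2^i$, so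
$$|V_j|\ge2^i+1. \tag{10}$$
With the single function $\mathrm{bit}_{L+2+\nu_2(v)}(v)$ we would need a $v$ with $\nu_2(v)=i$ in $V_j$. Already for $i=1$, (10) promises only three integers, and $3,4,5$ contain none with $\nu_2=1$. So we use two functions, each growing at double speed.

**Step 10: the choice for $M\ge13$ and the proof of (∗) in this case.** Here $L\ge3$. We have $P\ge L+4$: for $M=13,15$, $P=7,8$ and $L=3$; for $17\le M\le31$, $P\ge9$ and $L=4$; for $L\ge5$, $P\ge2^{L-1}+1\ge L+4$. Keep (7). Assign to distinct remaining indices $j$ the functions $\mathrm{bit}_e$ for $e\in\{1,4,5,\dots,L+1\}$, and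
$$T_1(v)=\mathrm{bit}_{L+2+2\nu_2(v)}(v),\qquad T_2(v)=\mathrm{bit}_{L+3+2\nu_2(v)}(v)\quad(v\ge1),\qquad T_1(0)=T_2(0)=0.$$
This uses $3+(L-1)+2=L+4\le P$ indices. All other $D_j$ are $0$.

Odd $q$ was done in Step 8. Let $q$ be even.

*$e\le L+1$.* One of the $D_j$ is $\mathrm{bit}_e$, or $\mathrm{bit}_2(\cdot+2)$ if $e=2$. It flips at every $v$ by (V1), and $V_j\neq\emptyset$.

*$e=L+2+i$, $i=2m$.* Let $j$ carry $T_1$. Since $2^{2m}+1-2^{m+1}=(2^m-1)^2\ge0$, (10) gives $|V_j|\ge2^{m+1}$. By (V2) there is $v\in V_j$ with $\nu_2(v)=m$, in particular $v\ge1$. As $\nu_2(q)>m$, $\nu_2(v+q)=m$. So $T_1$ equals $\mathrm{bit}_{L+2+2m}=\mathrm{bit}_e$ at both $v$ and $v+q$, and it flips.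

*$e=L+2+i$, $i=2m+1$.* Let $j$ carry $T_2$. Now $2^{m+1}\le2^{2m+1}+1\le|V_j|$. Again there is $v\in V_j$ with $\nu_2(v)=m=\nu_2(v+q)$, and $T_2$ equals $\mathrm{bit}_{L+3+2m}=\mathrm{bit}_e$ at both, so it flips.

This proves (∗), hence Theorem 1, for $M\ge13$, that is, for $k\ge24$.

## 7. The tight case $M=11$

For $k=21,22,23$ we have $M=11$, $P=6$, $h=3$, and $L=3$. The choice of Step 10 would need $L+4=7$ pairs, but there are six. After (7), which fills $j=0,3,4$, three indices are left. One of them takes $\mathrm{bit}_1$. The other two must serve all $e\ge4$, so their values are split by residues of $v$ modulo $16$, using the true sizes $\lceil\lambda/11\rceil$ instead of powers of two.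

**The choice.** $D_0,D_3,D_4$ as in (7), $D_1=\mathrm{bit}_1$, $D_2=S$, $D_5=T$, where
$$S(v)=\begin{cases}\mathrm{bit}_5(v)& v\text{ odd}\\ \mathrm{bit}_4(v)+\mathrm{bit}_6(v+16)& v\text{ even}\end{cases}\qquad T(v)=\begin{cases}\mathrm{bit}_4(v)& v\text{ odd}\\ \mathrm{bit}_4(v)+\mathrm{bit}_{e(v)}(v)& v\text{ even}\end{cases}$$
and for even $v$
$$e(v)=\begin{cases}7& v\bmod16\in\{2,8,14\}\\ 8& v\bmod16\in\{4,12\}\\ 9& v\bmod16=6\\ 10& v\bmod16=10\\ 11+\nu_2(\lfloor v/32\rfloor)& 16\mid v,\end{cases}$$
where for $v\in\{0,16\}$ the second summand of $T(v)$ is $0$. (The example in Section 4 used $T(0)=T(1)=0$, which holds.)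

**Step 11: proof of (∗) for $M=11$.** Odd $q$ was done in Step 8. Let $q$ be even, with $e,\lambda,\tau_j,I_j,V_j$ as in Step 9. We verify (9).

*$e=1,2,3$.* The functions $D_1=\mathrm{bit}_1$, $D_4=\mathrm{bit}_2(\cdot+2)$, $D_3=\mathrm{bit}_3$ flip everywhere.

*$q=16$.* Here $\lambda=8$, and $V_2$ or $V_5$ may consist of a single integer, so $S$ and $T$ must help each other at a common $v$. By (8), $\tau_5\in\{\tau_2,\tau_2-1\}$. So the starting points $\tau_2+2$ and $\tau_5+5$ of $I_2$ and $I_5$ differ by at most $3<8$. Hence $I_2\cap I_5\ne\emptyset$, and there is $v\in V_2\cap V_5$.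

* If $v$ is odd, $T=\mathrm{bit}_4$ at $v$ and $v+16$, and it flips.
* If $v$ is even and $\mathrm{bit}_4(v)=0$, adding $16$ changes only $\mathrm{bit}_4$. So $v\bmod16$ and $\lfloor v/32\rfloor$ are unchanged, hence $e(v+16)=e(v)\ge7$ and $\mathrm{bit}_{e(v)}$ is unchanged. (If $v=0$, the second summand is $0$ at both $0$ and $16$.) So $T$ flips.
* If $v$ is even and $\mathrm{bit}_4(v)=1$, then $\mathrm{bit}_4(v+16)=0$. So $v+32=(v+16)+16$ differs from $v+16$ only in $\mathrm{bit}_4$, and the two have the same $\mathrm{bit}_6$. Since $\mathrm{bit}_4(v)\ne\mathrm{bit}_4(v+16)$, $S$ flips.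

*$e=4$, $q\ge48$.* Then $\lambda\ge24$ and $|V_5|\ge3$, so $V_5$ contains an odd $v$, where $T=\mathrm{bit}_4$ flips. With $q=16$ above, this covers $e=4$.

*$e=5$.* Then $\lambda\ge16$ and $|V_2|\ge2$. At an odd $v\in V_2$, $S=\mathrm{bit}_5$ flips.

*$e=6$.* Then $\lambda\ge32$ and $|V_2|\ge3$. At an even $v\in V_2$, $\mathrm{bit}_4$ is unchanged and $\mathrm{bit}_6(\cdot+16)$ flips, so $S$ flips.

For $e\ge7$ we use $T$ at an even $v\in V_5$ with $e(v)=e(v+q)=e$. Then $\mathrm{bit}_4$ is unchanged and $\mathrm{bit}_e$ flips, so $T$ flips. For $7\le e\le10$ it is enough that $v$ has the right residue modulo $16$, since $16\mid q$.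

*$e=7$.* $\lambda\ge64$, so $|V_5|\ge6$. The residues $2,8,14$ modulo $16$ have cyclic gaps $6,6,4$, so $V_5$ contains one of them.

*$e=8$.* $\lambda\ge128$, so $|V_5|\ge12$, and $V_5$ contains some $v\equiv4\pmod8$, that is, $v\bmod16\in\{4,12\}$.

*$e=9$ and $e=10$.* $\lambda\ge256$, resp. $512$, so $|V_5|\ge24$, resp. $47$. So $V_5$ contains some $v\equiv6$, resp. $v\equiv10\pmod{16}$.

*$e=11+\mu$, $\mu\ge0$.* $|V_5|\ge2^{10+\mu}/11>2^{6+\mu}=32\cdot2^{\mu+1}$. So $V_5$ contains $2^{\mu+1}$ consecutive multiples of $32$, and by (V2) one of them is $v=32g$ with $\nu_2(g)=\mu$. Then $e(v)=11+\mu=e$. Also $16\mid v+q$ and $\lfloor(v+q)/32\rfloor=g+q/32$, where $\nu_2(q/32)=6+\mu>\mu$. So $\nu_2(g+q/32)=\mu$ and $e(v+q)=11+\mu=e$, as required.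

This proves (∗) for $M=11$. With Step 10, (∗) holds for all $k\ge21$, and Proposition 3 gives Theorem 1. So $\mathrm{URT}(k)=\frac{k-1}{k-2}$ for all $k\ge4$, and Theorem 2(a) follows as explained in Section 2. $\blacksquare$

## 8. Free digits and exponentially many words

We prove Theorem 2(b). Let $k\ge24$, so $n\ge22$, $M\ge13$, and the choice of Step 10 is in force.

**Step 12: find values of $T_2$ that the proof does not need.** In the proof of (∗), $T_2$ is used only for $e=L+3+2m$, at one $v\in V_j$ with $\nu_2(v)=m$, and at $v+q$. For $m\ne1$ neither $v$ nor $v+q$ has valuation $1$. For $m=1$ we have $i=3$, and (10) gives $|V_j|\ge9$. So we may always take $v\equiv2\pmod8$, and then $v+q\equiv2\pmod8$, since $8\mid q$. Hence no value $T_2(v)$ with $v\equiv6\pmod8$ is ever used. These values may be chosen arbitrarily, and every resulting word satisfies (∗), and therefore contains no undirected $r$-power with $\frac{k-1}{k-2}<r\le2$.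

**Step 13: count the free digits visible in a prefix of length $N$.** Let $j$ be the index carrying $T_2$. Consider slot $2j$ of lap $vM$. Since $0\le j<P\le M$, $\lfloor(vM+j)/M\rfloor=v$, so the letter there is $x_j^{O_j(v)}$ with $O_j(v)=v+T_2(v)\bmod2$. It determines $T_2(v)$. Its index is $vM(M+2)+2j$, so by (2) its position is
$$v(M+2)n+\mathrm{pos}(2j)<\bigl(v(M+2)+1\bigr)n,$$
because $2j\le2P-2<M$. So for every
$$v\le X:=\frac{N/n-1}{M+2}$$
this position is less than $N$. The number of $v\equiv6\pmod8$ with $0\le v\le X$ is at least $\frac{X-6}8$: it is $\lfloor\frac{X-6}8\rfloor+1$ if $X\ge6$, and it is $0$ if $X<6$. Different choices of these digits give different prefixes of length $N$. So the number of words of length $N$ in question is at least $2^{(X-6)/8}$. With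
$$c=\frac1{8n(M+2)}$$
we have
$$\frac{X-6}8=cN-\frac1{8(M+2)}-\frac34\ge cN-1,$$
since $M+2\ge15$. So the number is at least $2^{cN-1}$. $\blacksquare$
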